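# Truncated potentials on products of dyadic trees

## 1. Trees, Hardy operators, energy and truncation

**Definition (tree and multi-tree).** Fix $N\ge 0$. Let $T$ be the set of dyadic subintervals of $[0,1]$ of length at least $2^{-N}$, ordered by inclusion. On $T^n=T\times\dots\times T$ we use the product order: $\beta\le\alpha$ iff $\beta_j\subseteq\alpha_j$ for all $j$.

*Example.* For $N=1$ the tree has three vertices, $r=[0,1]$, $a=[0,\frac12]$, $b=[\frac12,1]$, with $a\le r$ and $b\le r$. In $T^2$ the vertices $(r,a)$ and $(a,r)$ are incomparable. Larger means coarser. The only property of $T$ used below is that the ancestors $\{x\in T: x\supseteq x_0\}$ of a vertex $x_0$ form a finite chain. Consequently all $p\ge\omega$ in $T^n$ lie in a product of $n$ finite chains.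

**Definition (Hardy operators).** For $\varphi:T^n\to[0,\infty)$,
$$\mathbf I\varphi(\alpha)=\sum_{\beta\ge\alpha}\varphi(\beta),\qquad \mathbf I^*\varphi(\alpha)=\sum_{\beta\le\alpha}\varphi(\beta).$$

*Example.* For $N=n=1$: $\mathbf I\varphi(a)=\varphi(r)+\varphi(a)$ and $\mathbf I^*\varphi(r)=\varphi(r)+\varphi(a)+\varphi(b)$.

**Definition (tensor product weight).** A weight $w:T^n\to[0,\infty)$ is of tensor product form if $w(\alpha)=w_1(\alpha_1)\cdots w_n(\alpha_n)$ with $w_j:T\to[0,\infty)$.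

*Example.* $w\equiv1$ has this form. On $T^2$ with $N=1$ the function equal to $1$ at $(r,r)$ and $(a,a)$ and $0$ elsewhere does not: a tensor product satisfies $w(r,r)w(a,a)=w(r,a)w(a,r)$, and here the two sides are $1$ and $0$. An exchange identity of this kind is all that we shall use of the product form.

**Definition (measure, potential, energy).** A measure is a function $\mu:T^n\to[0,\infty)$, with $|\mu|=\sum_\alpha\mu(\alpha)$ and $\int h\,d\mu=\sum_\alpha h(\alpha)\mu(\alpha)$. Put
$$\mathbf V^\mu=\mathbf I(w\,\mathbf I^*\mu),\qquad \mathcal E[\mu]=\sum_\alpha w(\alpha)\,(\mathbf I^*\mu(\alpha))^2=\int\mathbf V^\mu\,d\mu .$$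
The last equality is an exchange of sums: $\sum_\alpha\mu(\alpha)\sum_{\beta\ge\alpha}w(\beta)\mathbf I^*\mu(\beta)=\sum_\beta w(\beta)\mathbf I^*\mu(\beta)\sum_{\alpha\le\beta}\mu(\alpha)$.

**Definition (truncated potential).** For $\delta>0$,
$$\mathbf V^\mu_\delta=\mathbf I\bigl(\mathbf 1_{\{\mathbf V^\mu\le\delta\}}\,w\,\mathbf I^*\mu\bigr),\qquad \int\mathbf V^\mu_\delta\,d\mu=\sum_{\alpha:\ \mathbf V^\mu(\alpha)\le\delta}w(\alpha)(\mathbf I^*\mu(\alpha))^2 ,$$
the second formula by the same exchange of sums.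

*Example.* Let $N=n=1$, $w\equiv1$, $\mu$ a unit mass at $a$. Then $\mathbf I^*\mu=1$ at $r,a$ and $0$ at $b$; $\mathbf V^\mu(r)=\mathbf V^\mu(b)=1$, $\mathbf V^\mu(a)=2$, and $\mathcal E[\mu]=2$. For $\delta=1$ the set $\{\mathbf V^\mu\le1\}$ is $\{r,b\}$ and $\mathbf V^\mu_1(a)=1$. So $\mathbf V_\delta^\mu$ is not $\mathbf V^\mu$ cut off where it is large: what is cut off is the set of vertices that contribute.

**Definition (up-set).** A set $U\subset T^n$ is an up-set if $p\in U$ and $p'\ge p$ imply $p'\in U$.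

*Example.* $\mathbf V^\mu$ decreases when the vertex increases, since there are fewer ancestors to sum over. So $U_\delta=\{\mathbf V^\mu\le\delta\}$ is an up-set.

Throughout, $[n]=\{1,\dots,n\}$, $p_F=(p_j)_{j\in F}$ for $F\subset[n]$, $F^c=[n]\setminus F$, and
$$f=\mathbf I^*\mu,\quad g=wf,\quad E=\mathcal E[\mu]=\sum_\alpha wf^2,\quad E_U=\sum_{p\in U}w(p)f(p)^2\le E .$$
With this notation $E_{U_\delta}=\int\mathbf V^\mu_\delta\,d\mu$.

## 2. Trading $\delta|\mu|$ against the energy

We keep only the part of the energy that sits where the potential is at most $\delta$. There are two natural upper bounds to hope for: the whole energy $\mathcal E[\mu]$, which is trivially correct, and $\delta|\mu|$, which would follow if $\mathbf V_\delta^\mu$ were itself at most a constant times $\delta$. Which geometric means of the two are correct, with a constant independent of everything but $n$? Scaling gives no hint. If $\mu\mapsto\lambda\mu$ and $\delta\mapsto\lambda\delta$, all three quantities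 are multiplied by $\lambda^2$; if $w\mapsto\lambda w$ and $\delta\mapsto\lambda\delta$, all three are multiplied by $\lambda$.

The paper of Pavel Mozolyako, Georgios Psaromiligkos, Alexander Volberg, and Pavel Zorin-Kranich, "Carleson embedding on tri-tree and on tri-disc", arXiv:2001.02373 (2020), is the source of this conjecture: for every $n$ there is $C_n$, not depending on $N$, $w$, $\mu$ or $\delta$, with
$$\int \mathbf V_\delta^\mu\,d\mu\le C_n\,(\delta|\mu|)^{\frac2{n+1}}\,\mathcal E[\mu]^{\frac{n-1}{n+1}} .\tag{2.1}$$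
It is known for $n\in\{1,2,3\}$. These notes prove the following two theorems.

**Theorem 1.** For every $n\ge1$ there is $C_n<\infty$ such that (2.1) holds for all $N$, all tensor-product weights $w$, all $\mu$ and all $\delta>0$.

**Theorem 2.** For every $n\ge1$ and $\varepsilon\in(0,1]$ there is $C_{n,\varepsilon}$ such that for all data
$$\int\mathbf V^\mu_\delta\,d\mu\le C_{n,\varepsilon}(\delta|\mu|)^{1-\varepsilon}\mathcal E[\mu]^{\varepsilon}.\tag{2.2}$$
For $n\ge2$ this fails for $\varepsilon=0$, even with an additional factor $o\bigl(\log^{n-1}(\mathcal E[\mu]/\delta|\mu|)\bigr)$. Consequently, for $\beta\in\mathbb R$, the inequality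
$$\int\mathbf V^\mu_\delta\,d\mu\le C(\delta|\mu|)^\beta\mathcal E[\mu]^{1-\beta}\tag{2.3}$$
holds with a uniform constant if and only if $0\le\beta<1$ (when $n\ge2$), respectively $0\le\beta\le1$ (when $n=1$).

For $n\ge 2$, Theorem 1 is the case $\varepsilon=\frac{n-1}{n+1}$ of (2.2). We still prove it first, because its proof is shorter and builds the tools for Theorem 2.

## 3. One tree, and a point mass on a product of chains

**The case $n=1$, $\beta=1$.** Let $\mu(\omega)>0$. The set $U_\delta\cap\{p\ge\omega\}$ is a chain. If it is empty, $\mathbf V^\mu_\delta(\omega)=0$. Otherwise let $p_0$ be its smallest element. Since $U_\delta$ is an up-set, $\mathbf V_\delta^\mu(\omega)=\sum_{p\ge p_0}g(p)=\mathbf V^\mu(p_0)\le\delta$. Hence $\mathbf V^\mu_\delta\le\delta$ at every point of mass, and $\int\mathbf V^\mu_\delta\,d\mu\le\delta|\mu|$.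

For $n\ge2$ the set $U_\delta\cap\{p\ge\omega\}$ can have many minimal elements, and the argument stops there. The next computation shows that the pointwise bound itself is lost.

**A point mass at a corner.** Let $\mu$ be a unit mass at $\omega=(\omega_0,\dots,\omega_0)$, $|\omega_0|=2^{-N}$. On the ancestor of $\omega_0$ of level $i$ (length $2^{-i}$) let $w_j=1$ if $i=0$ and $w_j=2^{i-1}$ if $1\le i\le N$; put $w_j=0$ off this chain. Here $f=1$ at all ancestors of $\omega$. Since $1+\sum_{i'=1}^{i}2^{i'-1}=2^i$, the potential at the ancestor of levels $(i_1,\dots,i_n)$ is $\mathbf V^\mu=2^{i_1+\dots+i_n}$, and $\mathcal E[\mu]=\mathbf V^\mu(\omega)=2^{nN}$. Let $\delta=2^L$ with $0\le L\le N$. All ancestors with $i_1+\dots+i_n=L$ contribute to the truncation; there are $\binom{L+n-1}{n-1}$ of them, and each has weight at least $\prod_j2^{i_j-1}=2^{L-n}$. So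
$$\int\mathbf V^\mu_\delta\,d\mu=\mathbf V^\mu_\delta(\omega)\ge2^{-n}\binom{L+n-1}{n-1}\,\delta|\mu| .\tag{3.1}$$
For $n\ge2$ the ratio $\mathbf V_\delta^\mu(\omega)/\delta$ is unbounded. This yields every negative assertion of Theorem 2.

- $\beta=1$ fails for $n\ge2$. Take $L=N\to\infty$. Then $\mathcal E[\mu]/\delta|\mu|=2^{(n-1)N}$, so its logarithm is of order $N$, while $\binom{N+n-1}{n-1}$ is of order $N^{n-1}$. A factor of order at least $\log^{n-1}(\mathcal E[\mu]/\delta|\mu|)$ is necessary.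
- $\beta>1$ fails for every $n\ge1$. Take $L=0$. The left side is at least $1=\delta|\mu|$, from the root, while $\mathcal E[\mu]^{1-\beta}=2^{nN(1-\beta)}\to0$ as $N\to\infty$.
- $\beta<0$ fails for every $n\ge1$. Let $\mu$ be a unit mass at the root, $w(\text{root})=1$ and $w=0$ elsewhere. For $\delta\ge1$ the left side and $\mathcal E[\mu]$ equal $1$, while $\delta^\beta\to0$ as $\delta\to\infty$.

## 4. Comparable pairs control $\mathbf V_\delta^\mu$ exactly

Let $U=U_\delta$ and let $\omega$ satisfy $\mu(\omega)>0$, $v(\omega):=\mathbf V^\mu_\delta(\omega)=\sum_{p\in U,\,p\ge\omega}g(p)>0$. Instead of looking for a smallest element, choose an ancestor at random: let $P_\omega(p)=g(p)/v(\omega)$ on $\{p\in U:p\ge\omega\}$. Draw two independent points and ask whether they are comparable: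
$$P_\omega\otimes P_\omega\{p\le p'\}=\sum_pP_\omega(p)\frac{\sum_{p'\ge p}g(p')}{v(\omega)}=\sum_pP_\omega(p)\frac{\mathbf V^\mu(p)}{v(\omega)}\le\frac{\delta}{v(\omega)} .\tag{4.1}$$
The inner sum runs over all $p'\ge p$ because $U$ is an up-set, and the last step uses $\mathbf V^\mu\le\delta$ on $U$.

So a lower bound $\chi$ for the probability of comparability gives $v(\omega)\le\delta/\chi$. For $n=1$ any two ancestors are comparable, the probability is at least $\frac12$, and $\mathbf V_\delta^\mu\le2\delta$. For $n\ge2$ no lower bound depending only on $n$ exists: in the corner example with $n=2$, (3.1) and (4.1) give a probability of at most $4/(L+1)$. The law $P_\omega$ may live mostly on a long antichain.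

The theorems allow us to pay with $E/E_U$. We therefore need the following mechanism: *if $P_\omega$ has few comparable pairs for typical $\omega$, then $E$ is much larger than $E_U$.* The extra energy must come from vertices outside $U$. If $p,q\in U$ are incomparable ancestors of $\omega$, then their coordinatewise minimum is again an ancestor of $\omega$, typically outside $U$. It will carry the energy.

## 5. A point mass in two parameters: exchanging $(p,q)$ for $(p\wedge q,p\vee q)$

Let $n=2$, let $\mu$ be a unit mass at $\omega$, so $f=1$ and $g=w$ on the ancestors of $\omega$, and let $A\subset U$ be a set of ancestors with $w>0$. For $p=(x,y)\in A$ let $c(x)$ and $r(y)$ be the $w$-masses of the points of $A$ with first coordinate $x$, respectively second coordinate $y$. Consider pairs $p=(x,y)$, $q=(x',y')$ in $A$ with $x'\subseteq x$ and $y\subseteq y'$. Put $t=(x',y)$ and $s=(x,y')$; then $w(p)w(q)=w(s)w(t)$ and $s\ge p$ lies in $U$. Now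
$$\sum_{(p,q)}\frac{w(p)^{3/2}}{(c(x)r(y))^{1/2}}\cdot\frac{w(q)^{3/2}}{(c(x')r(y'))^{1/2}}
=\sum_{(p,q)}\Bigl[w(t)\frac{w(p)}{r(y)}\frac{w(q)}{c(x')}\Bigr]^{1/2}\Bigl[w(s)\frac{w(p)}{c(x)}\frac{w(q)}{r(y')}\Bigr]^{1/2}.$$
Apply Cauchy–Schwarz. For fixed $t$, the point $p$ runs in the row of $t$, where $\sum w(p)/r(y)\le1$, and $q$ runs in the column of $t$, where $\sum w(q)/c(x')\le1$. So the first sum of squares is at most $\sum_tw(t)\le E$. For fixed $s$, the point $p$ runs in the column of $s$ and $q$ in its row, so the second is at most $\sum_{s\in U}w(s)=E_U$. The left side is at most $(E\,E_U)^{1/2}$.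

To read this, normalize: $v=\sum_Aw$, $P=w/v$ on $A$, and $\rho(p)=P(p)/(P_1(x)P_2(y))$ with the marginals $P_1,P_2$. Then $w(p)^{3/2}(c(x)r(y))^{-1/2}=v^{1/2}P(p)\rho(p)^{1/2}$, and we have shown
$$v\sum_{(p,q)}P(p)P(q)\sqrt{\rho(p)\rho(q)}\le(E\,E_U)^{1/2}.$$
A product law has $\rho=1$. The uniform law on $m$ points of an antichain $x_1\supsetneq\dots\supsetneq x_m$, $y_1\subsetneq\dots\subsetneq y_m$ has $\rho=\frac1m/\frac1{m^2}=m$, and $m(m+1)/2$ pairs have the right pattern (with $p=q$ allowed), so the sum equals $\frac{m+1}2$. Antichains are expensive, and $\rho$ measures the price.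

**What breaks for general $\mu$.** Now $w(p)w(q)f(p)f(q)$ must be compared with $w(s)w(t)f(s)f(t)$. Since $t\le p,q\le s$, one would need $f(p)f(q)\le f(s)f(t)$, and this is false. For $N=1$ put mass $1$ at $(b,a)$, mass $1$ at $(a,b)$, and mass $\epsilon$ at $(a,a)$. With $p=(r,a)$, $q=(a,r)$ we get $f(p)f(q)=(1+\epsilon)^2$, but $f(s)f(t)=(2+\epsilon)\epsilon$. One cannot treat each $\omega$ separately. The sum over $\omega$ has to be done before Cauchy–Schwarz, and then the row and column masses, which depend on $\omega$, must be replaced by quantities that depend on $p$ alone. A quantile does this.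

## 6. Families, regular incidences and the pair lemma

Fix $w$ and $\mu$.

**Definition (family).** A family $\mathcal K$ is a set of pairs (incidences) $(\omega,p)$ with $\omega\le p$, $\mu(\omega)>0$, $w(p)>0$. Put
$$f_{\mathcal K}(p)=\sum_{\omega:(\omega,p)\in\mathcal K}\mu(\omega)\le f(p),\quad g_{\mathcal K}=wf_{\mathcal K},\quad e(\mathcal K)=\sum_pwf_{\mathcal K}^2=\sum_{(\omega,p)\in\mathcal K}\mu(\omega)g_{\mathcal K}(p)\le E,$$
let $m_{\mathcal K}$ be the measure $m_{\mathcal K}(\omega,p)=\mu(\omega)g_{\mathcal K}(p)$ on $\mathcal K$, of total mass $e(\mathcal K)$, and for $F\subset[n]$ let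
$$\sigma_F^{\mathcal K}(\omega,p)=\sum_{p':\,(\omega,p')\in\mathcal K,\ p'_F=p_F}g_{\mathcal K}(p').$$

On $\mathcal K$ we have $g_{\mathcal K}(p)>0$, hence $\sigma_F^{\mathcal K}>0$. If $\mathcal K\subset\mathcal K'$ then $f_{\mathcal K}\le f_{\mathcal K'}$, so $g_{\mathcal K}$ and $e$ are monotone.

*Example.* For an up-set $U$ let $\mathcal U=\{(\omega,p):p\in U,\ p\ge\omega,\ \mu(\omega)>0,\ w(p)>0\}$. If $p\in U$ and $w(p)>0$, then all $\omega\le p$ with mass are used, so $f_{\mathcal U}(p)=f(p)$; hence $g_{\mathcal U}=g$ on $U$ and $e(\mathcal U)=E_U$. For the point mass of Section 5 and $A=U$, $\sigma_{\{1\}}$ and $\sigma_{\{2\}}$ are the column mass $c$ and the row mass $r$.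

**Definition (regularity).** For $\kappa\in(0,1)$ and $p$ with $f_{\mathcal K}(p)>0$ let
$$\mathfrak q_F^{\mathcal K}(p)=\min\bigl\{s:\ \mu\{\omega:(\omega,p)\in\mathcal K,\ \sigma^{\mathcal K}_F(\omega,p)\le s\}\ge\kappa f_{\mathcal K}(p)\bigr\}.$$
The incidence $(\omega,p)\in\mathcal K$ is $\kappa$-regular if $\sigma_F^{\mathcal K}(\omega,p)\ge\mathfrak q_F^{\mathcal K}(p)$ for all $F\subset[n]$.

*Example.* Let $N=n=1$, $\mu(a)=\epsilon$, $\mu(b)=1-\epsilon$ with $0<\epsilon<1$, $w(r)=w(b)=1$, $w(a)=0$, and let $\mathcal K$ consist of all incidences. Then $\sigma_\emptyset(a,r)=1$ and $\sigma_\emptyset(b,r)=2-\epsilon$. If $\kappa\le\epsilon$, then $\mathfrak q_\emptyset(r)=1$. If $\kappa>\epsilon$, then $\mathfrak q_\emptyset(r)=2-\epsilon$ and $(a,r)$ is irregular: $a$ is among the few $\omega$ with atypically small $\sigma$.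

**Few incidences are irregular.** By minimality of $\mathfrak q$, and because $\sigma_F$ takes finitely many values, $\mu\{\omega:(\omega,p)\in\mathcal K,\ \sigma_F^{\mathcal K}(\omega,p)<\mathfrak q_F^{\mathcal K}(p)\}<\kappa f_{\mathcal K}(p)$. Summing over $F$ and $p$,
$$m_{\mathcal K}(\kappa\text{-irregular})\le\sum_F\sum_pg_{\mathcal K}(p)\,\kappa f_{\mathcal K}(p)=2^n\kappa\,e(\mathcal K).\tag{6.1}$$

**Definition (patterns).** Let $R\subset[n]$, $|R|\ge2$, $\emptyset\ne S\subsetneq R$. Write $(p,q)\in\mathrm{Pat}_{R,S}$ if $p_{R^c}=q_{R^c}$, $q_j\subseteq p_j$ for $j\in S$, and $p_j\subseteq q_j$ for $j\in R\setminus S$. Then $p\wedge q$ and $p\vee q$ denote the coordinatewise minimum and maximum. Put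
$$\gamma^{\mathcal K}_{R,S}(\omega,p)=g_{\mathcal K}(p)^{3/2}\bigl(\sigma^{\mathcal K}_{R^c\cup S}(\omega,p)\,\sigma^{\mathcal K}_{S^c}(\omega,p)\bigr)^{-1/2}.$$

*Example.* $n=2$, $R=\{1,2\}$, $S=\{1\}$: the pair $p=(r,a)$, $q=(a,r)$ has this pattern, with $p\wedge q=(a,a)$ and $p\vee q=(r,r)$. In Section 5 the numbers $\gamma$ were $w(p)^{3/2}(c(x)r(y))^{-1/2}$.

**Lemma 1 (pair lemma).** Let $\mathcal K,\mathcal J$ be families and $\mathcal Q$ a set of triples $(\omega,p,q)$ with $(\omega,p)\in\mathcal K$ $\kappa$-regular, $(\omega,q)\in\mathcal J$ $\kappa'$-regular and $(p,q)\in\mathrm{Pat}_{R,S}$. Let $\mathcal Q^\wedge=\{(\omega,p\wedge q):(\omega,p,q)\in\mathcal Q\}$ and $\mathcal Q^\vee=\{p\vee q:(\omega,p,q)\in\mathcal Q\}$. Then $\mathcal Q^\wedge$ is a family and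
$$\Bigl(\sum_{\mathcal Q}\mu(\omega)\gamma^{\mathcal K}_{R,S}(\omega,p)\gamma^{\mathcal J}_{R,S}(\omega,q)\Bigr)^2\le(\kappa\kappa')^{-1}\,e(\mathcal Q^\wedge)\sum_{s\in\mathcal Q^\vee}w(s)f(s)^2 .$$

**Step 1: geometry of meet and join.** We record which coordinates agree. Let $F=R^c\cup S$, $F'=S^c=R^c\cup(R\setminus S)$, $t=p\wedge q$, $s=p\vee q$. On $S$ we have $s=p$, $t=q$; on $R\setminus S$ we have $s=q$, $t=p$; on $R^c$ all four agree. So
$$p_F=s_F,\quad q_{F'}=s_{F'},\quad p_{F'}=t_{F'},\quad q_F=t_F,\quad w(p)w(q)=w(s)w(t).$$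
In particular $w(t)>0$. Also $\omega\le t$, since each $t_j$ is $p_j$ or $q_j$. So $\mathcal Q^\wedge$ is a family.

**Step 2: regularity removes $\omega$ from two of the four denominators.** Write
$$\gamma^{\mathcal K}_{R,S}(\omega,p)\gamma^{\mathcal J}_{R,S}(\omega,q)=\varphi_\omega(p,q)^{1/2}\frac{g_{\mathcal K}(p)g_{\mathcal J}(q)}{(\sigma_F^{\mathcal K}(\omega,p)\,\sigma_{F'}^{\mathcal J}(\omega,q))^{1/2}},\qquad \varphi_\omega(p,q)=\frac{g_{\mathcal K}(p)}{\sigma^{\mathcal K}_{F'}(\omega,p)}\cdot\frac{g_{\mathcal J}(q)}{\sigma^{\mathcal J}_F(\omega,q)} .$$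
By regularity, $\sigma_F^{\mathcal K}(\omega,p)\ge\mathfrak q_F^{\mathcal K}(p)$ and $\sigma^{\mathcal J}_{F'}(\omega,q)\ge\mathfrak q^{\mathcal J}_{F'}(q)$ (quantiles with $\kappa$ and $\kappa'$). Moreover $g_{\mathcal K}(p)g_{\mathcal J}(q)=w(s)w(t)f_{\mathcal K}(p)f_{\mathcal J}(q)$. With $\Phi(p,q)=\sum_{\omega:(\omega,p,q)\in\mathcal Q}\mu(\omega)\varphi_\omega(p,q)^{1/2}$, the sum in the lemma is at most
$$\sum_{(p,q)}\Phi(p,q)\frac{w(s)w(t)f_{\mathcal K}(p)f_{\mathcal J}(q)}{(\mathfrak q^{\mathcal K}_F(p)\mathfrak q^{\mathcal J}_{F'}(q))^{1/2}}\le\Bigl(\sum_{(p,q)}w(t)\Phi^2\Bigr)^{1/2}\Bigl(\sum_{(p,q)}\frac{w(t)w(s)^2f_{\mathcal K}(p)^2f_{\mathcal J}(q)^2}{\mathfrak q^{\mathcal K}_F(p)\mathfrak q^{\mathcal J}_{F'}(q)}\Bigr)^{1/2},$$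
the sums being over pairs $(p,q)$ that occur in $\mathcal Q$.

**Step 3: the first factor is the energy of the meets.** The $\omega$ with $(\omega,p,q)\in\mathcal Q$ satisfy $(\omega,t)\in\mathcal Q^\wedge$, so by Cauchy–Schwarz $\Phi(p,q)^2\le f_{\mathcal Q^\wedge}(t)\sum_{\omega:(\omega,p,q)\in\mathcal Q}\mu(\omega)\varphi_\omega(p,q)$. For fixed $t$ and $\omega$, the sum of $\varphi_\omega(p,q)$ over pairs with $p\wedge q=t$ and $(\omega,p,q)\in\mathcal Q$ is at most
$$\Bigl[\sum_{p:(\omega,p)\in\mathcal K,\ p_{F'}=t_{F'}}\frac{g_{\mathcal K}(p)}{\sigma^{\mathcal K}_{F'}(\omega,p)}\Bigr]\Bigl[\sum_{q:(\omega,q)\in\mathcal J,\ q_F=t_F}\frac{g_{\mathcal J}(q)}{\sigma^{\mathcal J}_F(\omega,q)}\Bigr]\le1,$$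
because in each bracket the denominator is the sum of the numerators. Hence $\sum_{(p,q):p\wedge q=t}\Phi^2\le f_{\mathcal Q^\wedge}(t)\sum_{\omega:(\omega,t)\in\mathcal Q^\wedge}\mu(\omega)=f_{\mathcal Q^\wedge}(t)^2$, and the first factor is at most $e(\mathcal Q^\wedge)^{1/2}$.

**Step 4: the second factor is the energy of the joins.** Since $w(s)w(t)=w(p)w(q)$, the summand equals
$$w(s)\cdot\frac{g_{\mathcal K}(p)f_{\mathcal K}(p)}{\mathfrak q_F^{\mathcal K}(p)}\cdot\frac{g_{\mathcal J}(q)f_{\mathcal J}(q)}{\mathfrak q_{F'}^{\mathcal J}(q)} .$$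
For fixed $s$, the vertex $p$ satisfies $p\le s$, $p_F=s_F$, and $q$ satisfies $q\le s$, $q_{F'}=s_{F'}$; so the sum over pairs is at most the product of two single sums. By the definition of the quantile, $f_{\mathcal K}(p)\le\kappa^{-1}\mu\{\omega:(\omega,p)\in\mathcal K,\ \sigma^{\mathcal K}_F(\omega,p)\le\mathfrak q_F^{\mathcal K}(p)\}$, and for the $\omega$ in this set $1/\mathfrak q_F^{\mathcal K}(p)\le1/\sigma_F^{\mathcal K}(\omega,p)$. Therefore
$$\sum_{p\le s,\ p_F=s_F}\frac{g_{\mathcal K}(p)f_{\mathcal K}(p)}{\mathfrak q_F^{\mathcal K}(p)}\le\kappa^{-1}\sum_{\omega\le s}\mu(\omega)\sum_{p:(\omega,p)\in\mathcal K,\ p_F=s_F}\frac{g_{\mathcal K}(p)}{\sigma_F^{\mathcal K}(\omega,p)}\le\kappa^{-1}f(s).$$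
Likewise the sum over $q$ is at most $\kappa'^{-1}f(s)$. The quantile has given $p$ and $q$ independent averages over $\omega$, which is why $f(s)^2$ appears. So the second factor is at most $\bigl((\kappa\kappa')^{-1}\sum_{s\in\mathcal Q^\vee}w(s)f(s)^2\bigr)^{1/2}$. $\square$

If $\mathcal K=\mathcal U$ for an up-set $U$, every join satisfies $p\vee q\ge p\in U$, so the last sum in Lemma 1 is at most $E_U$.

## 7. Slots and the density $\rho_S$

**Definition (slot).** Fix $R\subset[n]$. An $R$-slot is $z=(\omega,b)$ with $\mu(\omega)>0$, $b\in T^{R^c}$. Put $v_{\mathcal K}(z)=\sum_{(\omega,p)\in\mathcal K,\ p_{R^c}=b}g_{\mathcal K}(p)$. If this is positive, $P_z^{\mathcal K}$ is the probability on $\{p:(\omega,p)\in\mathcal K,\ p_{R^c}=b\}$ proportional to $g_{\mathcal K}$. With the marginals of $P=P_z^{\mathcal K}$,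
$$\rho_S(p)=\frac{P(p)}{P(p_S)\,P(p_{R\setminus S})},\qquad\emptyset\ne S\subsetneq R.$$

*Example.* For $n=2$, $R=\{1\}$, a slot is a horizontal line above $\omega$ at height $b$. For $R=[n]$, $b$ is empty, the slot is $\omega$ itself, and for $\mathcal K=\mathcal U$ with $U=U_\delta$ we get $v_{\mathcal U}(\omega)=\mathbf V_\delta^\mu(\omega)$ and $P^{\mathcal U}_\omega=P_\omega$ of Section 4.

Since $P(p)=g_{\mathcal K}(p)/v_{\mathcal K}(z)$, $P(p_S)=\sigma^{\mathcal K}_{R^c\cup S}(\omega,p)/v_{\mathcal K}(z)$ and $P(p_{R\setminus S})=\sigma^{\mathcal K}_{S^c}(\omega,p)/v_{\mathcal K}(z)$, substitution gives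
$$\gamma_{R,S}^{\mathcal K}(\omega,p)=v_{\mathcal K}(z)^{1/2}\,P^{\mathcal K}_z(p)\,\rho_S(p)^{1/2}.\tag{7.1}$$
If $R'\subset R$, the law of the $R'$-slot $(\omega,p_{R'^c})$ is the law of the $R$-slot $(\omega,p_{R^c})$ conditioned on $p_{R\setminus R'}$. We write $v=v_{\mathcal U}$ and $P_z=P^{\mathcal U}_z$ when $\mathcal K=\mathcal U$. The points of an $R$-slot lie in a product of $|R|$ finite chains, the coordinates outside $R$ being frozen.

## 8. Few comparable pairs force a large density

We now convert "few comparable pairs" into "large $\rho$".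

**Lemma 2 (correlation lemma).** Let $P$ be a probability on a product $C\times C'$ of finite posets, $A\subset\operatorname{supp}P$ nonempty, and $\chi=P\otimes P\{(z,z')\in A^2:z\le z'\}$. For $p=(a,b)\in A$ let $\rho(p)=P(p)/(P_1(a)P_2(b))$ with $P_1,P_2$ the marginals, and
$$D^-(p)=\sum_{a'\le a,\ (a',b)\in A}\frac{P(a',b)}{P_2(b)},\qquad D^+(p)=\sum_{b'\ge b,\ (a,b')\in A}\frac{P(a,b')}{P_1(a)} .$$
Then for all $\eta>0$: $\ P\{p\in A:\rho(p)<\eta D^-(p)D^+(p)/\chi\}\le\eta$.

*Example.* For the uniform law on the antichain of $m$ points in Section 5, $A$ everything: $\chi=\frac1m$, $D^\pm=1$, $\rho=m$. The lemma says that $\rho\ge\eta m$ off mass $\eta$.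

*Proof.* On $A$ we have $D^\pm>0$, and $\chi>0$ because of the diagonal. Let $B$ be the set in question. For $p=(a,b)\in B$, write $P(p)=\rho(p)P_1(a)P_2(b)$ and expand $D^-D^+$:
$$P(p)=\frac{\rho(p)}{D^-(p)D^+(p)}\sum_{a',b'}P(a',b)P(a,b')\le\frac\eta\chi\sum_{a',b'}P(a',b)P(a,b'),$$
with $a'\le a$, $b'\ge b$, $(a',b),(a,b')\in A$. Sum over $p\in B$. A quadruple $(a,b,a',b')$ determines, and is determined by, the pair $z=(a',b)$, $z'=(a,b')$ in $A^2$, and $z\le z'$. So $P(B)\le\frac\eta\chi\,\chi=\eta$. $\square$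

The numbers $D^\pm$ are themselves comparability probabilities in fewer coordinates: $D^-(p)$ is the conditional probability, given $b$, of a point of $A$ below $p$. This invites an induction on the number of coordinates.

## 9. Comparable pairs in a product of $n$ chains

**Proposition 3.** Let $P$ be a probability on a product of $n\ge1$ finite chains, $G\subset\operatorname{supp}P$, $M\ge1$. Assume that for every $p\in G$ and all $R\subset[n]$, $|R|\ge2$, $\emptyset\ne S\subsetneq R$,
$$\sum P_b(p')P_b(q')\sqrt{\rho_S(p')\rho_S(q')}\le M,\tag{9.1}$$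
where $b=p_{R^c}$, $P_b=P(\cdot\,|\,p_{R^c}=b)$, $\rho_S$ is formed with $P_b$, and the sum is over $(p',q')\in G^2\cap\mathrm{Pat}_{R,S}$ with $p'_{R^c}=q'_{R^c}=b$. Then for every $A\subset G$ with $P(A)\ge\theta>0$
$$\chi:=P\otimes P\{(z,z')\in A^2:z\le z'\}\ge c(n,\theta)M^{-(n-1)} ,\qquad c(n,\theta)>0.$$

The proof is by induction on $n$. The hypothesis is inherited by conditional laws: for $S\subset[n]$, $P(\cdot\,|\,p_{S^c}=b)$ on $\prod_{j\in S}C_j$ with $G_b=\{a:(a,b)\in G\}$ satisfies (9.1) with the same $M$, since for $R'\subset S$ its conditional laws given the coordinates in $S\setminus R'$ are the laws $P(\cdot\,|\,p_{R'^c})$, and the sums are the same.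

**Step 1: $n=1$.** Any two points are comparable, so by symmetry $\chi\ge\theta^2/2$; take $c(1,\theta)=\theta^2/2$.

**Step 2: find a dominant pattern.** Let $n\ge2$. If $\chi\ge\theta^2/4$ we are done, as $M\ge1$. Otherwise, for $(p,q)\in A^2$ put $S(p,q)=\{j:q_j\le p_j\}$. If $S(p,q)=[n]$ then $q\le p$; if $S(p,q)=\emptyset$ then $p\le q$. These pairs have mass at most $2\chi\le\theta^2/2$. The remaining mass, at least $\theta^2/2$, is divided among at most $2^n$ sets $S$, so for some $\emptyset\ne S\subsetneq[n]$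
$$P\otimes P(A^2\cap\mathrm{Pat}_{[n],S})\ge\lambda:=\theta^22^{-n-1}.$$
Write $p=(a,b)=(p_S,p_{S^c})$, $d=|S|$, and let $D^-,D^+,\rho=\rho_S$ be as in Lemma 2.

**Step 3: $D^-$ and $D^+$ are rarely small.** Let $c_1=c(d,\lambda/8)$ and $A_1=\{p\in A:D^-(p)<c_1M^{-(d-1)}\}$. We claim $P(A_1)\le\lambda/8$. Otherwise, by averaging, some $b$ has $P_b((A_1)_b)>\lambda/8$, where $P_b=P(\cdot\,|\,p_{S^c}=b)$. Induction for $P_b$, $G_b$ and $(A_1)_b$ gives
$$c_1M^{-(d-1)}\le P_b\otimes P_b\{(a',a)\in(A_1)_b^2:a'\le a\}\le\sum_{a\in(A_1)_b}P_b(a)D^-(a,b)<c_1M^{-(d-1)},$$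
a contradiction; the middle inequality holds because $D^-$ counts all $a'\le a$ with $(a',b)\in A\supset A_1$. In the same way, conditioning on $p_S=a$ and using the coordinates in $S^c$, the set $A_2=\{p\in A:D^+(p)<c_2M^{-(n-d-1)}\}$ with $c_2=c(n-d,\lambda/8)$ has $P(A_2)\le\lambda/8$.

**Step 4: $\rho$ is large, and (9.1) limits it.** By Lemma 2 with $\eta=\lambda/8$, the set $A_3=\{p\in A:\rho(p)<\frac\lambda8D^-(p)D^+(p)/\chi\}$ has mass at most $\lambda/8$. Let $A'=A\setminus(A_1\cup A_2\cup A_3)$. Removing mass at most $\frac{3\lambda}8$ from each of the two coordinates,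
$$P\otimes P(A'^2\cap\mathrm{Pat}_{[n],S})\ge\lambda-2\cdot\tfrac{3\lambda}8=\tfrac\lambda4,$$
and on $A'$, $\rho\ge\frac\lambda8c_1c_2M^{-(d-1)-(n-d-1)}/\chi=\frac\lambda8c_1c_2M^{-(n-2)}/\chi$. By (9.1) with $R=[n]$,
$$\frac\lambda4\cdot\frac\lambda8\,c_1c_2\,\frac{M^{-(n-2)}}\chi\le M,\qquad\text{i.e.}\qquad\chi\ge\frac{\lambda^2}{32}c_1c_2M^{-(n-1)} .$$
Take $c(n,\theta)$ to be the minimum of $\theta^2/4$ and of these constants over $1\le d\le n-1$. $\square$

## 10. Proof of Theorem 1

Let $U=U_\delta$. If $E_U=0$ there is nothing to prove. Otherwise put $X=(E/E_U)^{1/2}\ge1$ and $\kappa=2^{-n-3}$.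

**Step 1: a budget for pattern pairs.** For each $(R,S)$ apply Lemma 1 with $\mathcal K=\mathcal J=\mathcal U$, $\kappa'=\kappa$, and $\mathcal Q$ all triples with both incidences $\kappa$-regular and $(p,q)\in\mathrm{Pat}_{R,S}$. The meets have energy $e(\mathcal Q^\wedge)\le E$ and the joins lie in $U$. In a triple, $p$ and $q$ lie in the same $R$-slot, so (7.1) gives
$$\sum_z\mu(\omega)v(z)J_{R,S}(z)\le\kappa^{-1}(E\,E_U)^{1/2}=\kappa^{-1}XE_U,\qquad J_{R,S}(z)=\sum_{(p,q)}P_z(p)P_z(q)\sqrt{\rho_S(p)\rho_S(q)},\tag{10.1}$$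
where the outer sum is over $R$-slots and the inner one over pairs of regular points of pattern $(R,S)$ in $z$. An $R$-slot $z$ has $m_{\mathcal U}$-mass $\mu(\omega)v(z)$, so the left side is the $m_{\mathcal U}$-integral of $(\omega,p)\mapsto J_{R,S}(\omega,p_{R^c})$.

**Step 2: good incidences.** Let $L=8\cdot3^n/\kappa$. Call $(\omega,p)\in\mathcal U$ *good* if it is $\kappa$-regular and $J_{R,S}(\omega,p_{R^c})\le LX$ for all $(R,S)$. There are at most $3^n$ pairs $(R,S)$, since each coordinate is in $S$, in $R\setminus S$ or in $R^c$. By (6.1) the irregular mass is at most $\frac18E_U$; by (10.1) and Chebyshev each $(R,S)$ excludes at most $\kappa^{-1}XE_U/(LX)=E_U/(8\cdot3^n)$. So $m_{\mathcal U}(\text{not good})\le\frac14E_U$.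

**Step 3: good base points.** For $\omega$ with $\mu(\omega)>0$ and $v(\omega)=\mathbf V_\delta^\mu(\omega)>0$ let $G_\omega=\{p:(\omega,p)\text{ good}\}$, and let $\Omega_1$ be the set of such $\omega$ with $P_\omega(G_\omega)\ge\frac12$. Off $\Omega_1$ more than half of the mass $\mu(\omega)v(\omega)$ is not good, so $\frac12\int_{\Omega_1^c}v\,d\mu\le\frac14E_U$. As $\int v\,d\mu=E_U$, we get $\int_{\Omega_1}v\,d\mu\ge\frac12E_U$.

**Step 4: conclusion.** Let $\omega\in\Omega_1$. Apply Proposition 3 to $P=P_\omega$ on the product of the ancestor chains, $G=A=G_\omega$, $M=LX$, $\theta=\frac12$. Hypothesis (9.1) holds: for $p\in G_\omega$ and $b=p_{R^c}$, the law $P_b$ is $P_z$ with $z=(\omega,b)$, good points are regular, and so the sum in (9.1) is at most $J_{R,S}(\omega,b)\le LX$. Together with (4.1),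
$$c(n,\tfrac12)(LX)^{-(n-1)}\le P_\omega\otimes P_\omega\{p\le p'\}\le\frac\delta{v(\omega)} .$$
So $v\le C\delta X^{n-1}$ on $\Omega_1$ with $C=C(n)$, and
$$\tfrac12E_U\le\int_{\Omega_1}v\,d\mu\le C\delta|\mu|\Bigl(\frac E{E_U}\Bigr)^{\frac{n-1}2},\qquad\text{i.e.}\qquad E_U^{\frac{n+1}2}\le2C\,\delta|\mu|\,E^{\frac{n-1}2}.$$
Raising to the power $\frac2{n+1}$ gives (2.1). $\blacksquare$

## 11. The slot condition and induction on the number of free coordinates

Where did the proof lose? If comparable pairs are rarer than a power of $E/E_U$, the meets of pairs from $U$ carry more energy than $U$ does by a certain factor, and we compared that energy with $E$ at once. If $\chi$ is only as small as $(E/E_U)^{-\varepsilon}$ for a small $\varepsilon$, this single gain contradicts nothing. But Lemma 1 allows two different families. One can pair $\mathcal U$ with the meets again, gain the same factor again, and repeat about $1/\varepsilon$ times, until the energy of the meets exceeds $E$. Two things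 can go wrong. A meet $t$ and a point $p\in U$ may be comparable, and then the pair has no pattern. And the meets may sit over few slots, or be irregular in most of them. Layers (Section 12) deal with the first, balancing (Lemma 4) with the second.

Let $U$ be an up-set with $E_U>0$ and $Y=E/E_U\ge1$. For a set $\mathcal S$ of $R$-slots ($R$ fixed) put $m(\mathcal S)=\sum_{z\in\mathcal S}\mu(\omega)v(z)\le E_U$. Only slots with $v(z)>0$ are considered.

**Definition (slot condition).** A slot $z$ with law $P=P_z$ satisfies $(C_{\theta,\tau})$ if every $A\subset\operatorname{supp}P$ with $P(A)\ge\theta$ has $P\otimes P\{(y,y')\in A^2:y\le y'\}\ge\tau$.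

*Example.* If $|R|=1$ every slot is a chain and satisfies $(C_{\theta,\theta^2/2})$. The uniform law on an $m$-point antichain satisfies $(C_{\theta,\tau})$ with $\tau=\theta/m$ and, for $\theta=1$, with no larger $\tau$, because only the diagonal pairs are comparable.

**Statement $\mathfrak S(d)$** ($1\le d\le n$)**.** For all $\varepsilon,\theta,\eta\in(0,1)$ there is $c=c(n,d,\varepsilon,\theta,\eta)>0$ such that for all data $(N,w,\mu,U)$ with $E_U>0$ and every $R$ with $|R|=d$, the set of $(\omega,p)\in\mathcal U$ whose $R$-slot $(\omega,p_{R^c})$ fails $(C_{\theta,\tau})$, $\tau=cY^{-\varepsilon}$, has $m_{\mathcal U}$-mass at most $\eta E_U$.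

**$\mathfrak S(n)$ implies (2.2).** Take $R=[n]$, $\theta=\eta=\frac12$, $U=U_\delta$ with $E_U>0$. On a set of $\omega$ carrying at least half of $E_U=\int v\,d\mu$ the slot satisfies the condition; with $A$ the whole slot, (4.1) gives $cY^{-\varepsilon}\le\delta/v(\omega)$. So $\frac12E_U\le c^{-1}\delta|\mu|(E/E_U)^\varepsilon$, that is,
$$E_U\le C'(\delta|\mu|)^{\frac1{1+\varepsilon}}E^{\frac\varepsilon{1+\varepsilon}} .$$
Since $\varepsilon\in(0,1)$ is arbitrary, this is (2.2) for all small exponents of $E$. If (2.2) holds with exponent $\varepsilon_0$, then for $0\le s\le1$ we have $E_U=E_U^sE_U^{1-s}\le C_{n,\varepsilon_0}^s(\delta|\mu|)^{(1-\varepsilon_0)s}E^{1-(1-\varepsilon_0)s}$, which gives all exponents in $[\varepsilon_0,1]$.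

**$\mathfrak S(1)$ holds** with $c=\theta^2/2$: the set in question is empty, by the example.

**Set-up of the inductive step.** Let $2\le d\le n$, assume $\mathfrak S(d')$ for all $d'<d$, and fix $R$ with $|R|=d$ and $\varepsilon,\theta,\eta\in(0,1)$. Let $k\ge4/\varepsilon$ be an integer and $K=k+1$. From now on a *constant* depends only on $n,d,\varepsilon,\theta,\eta$, and not on the number $c$, which is chosen last. Suppose that, with $\tau=cY^{-\varepsilon}$, the set $\mathfrak B$ of $R$-slots failing $(C_{\theta,\tau})$ has $m(\mathfrak B)>\eta E_U$. We derive a contradiction for small $c$. For $z\in\mathfrak B$ fix $A=A_z\subset\operatorname{supp}P_z$ with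
$$P(A)\ge\theta,\qquad\chi_A=P\otimes P\{(y,y')\in A^2:y\le y'\}<\tau .$$

## 12. Layers inside a bad slot

**Step 1: cut $A$ into $K$ layers along one coordinate.** The purpose is that points in later layers are strictly finer in that coordinate than points in earlier layers. Let $\alpha=\frac1{4K}$. Start from $A$. As long as some coordinate in $R$ that is not constant on the current set has a value of relative mass at least $\alpha$, restrict to that value. Each restriction makes one more coordinate constant, so after at most $d$ steps we stop at a set $A_*$ with $P(A_*)\ge\alpha^d\theta$. If all coordinates were constant on $A_*$, it would be a single point, and the diagonal pair would give $\chi_A\ge\alpha^{2d}\theta^2$. This is impossible if $c\le\alpha^{2d}\theta^2$, because $\chi_A<\tau\le c$. So some coordinate $j\in R$ is non-constant on $A_*$ and all its values have relative mass less than $\alpha$.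

The values of $y_j$ are ancestors of $\omega_j$ and form a chain. Going from coarsest to finest, collect values greedily into consecutive groups, closing a group when its relative mass reaches $\alpha$; the mass is then in $[\alpha,2\alpha)$, and a remainder of mass less than $\alpha$ may be left. The number of groups exceeds $\frac{1-\alpha}{2\alpha}=2K-\frac12$. Take the first $K$. This gives
$$A^1,\dots,A^K\subset A,\quad P(A^i)\ge\theta_1:=\alpha^{d+1}\theta,\quad y_j\supsetneq y_j'\ \text{ for }y\in A^i,\ y'\in A^{i'},\ i<i' .\tag{12.1}$$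
The coordinate $j$ depends on the slot. Keep only slots with the most frequent $j$, and call the remaining set again $\mathfrak B$: now $m(\mathfrak B)\ge\eta_1E_U$ with $\eta_1=\eta/d$, and $j$ is fixed.

**Step 2: a first layer with little of $A$ below it.** Let $A^{1*}=\{y\in A^1:P\{p\in A:p\le y\}\le\sqrt\tau\}$. Since $\sum_{y\in A}P(y)P\{p\in A:p\le y\}=\chi_A<\tau$, Markov's inequality gives $P(A^1\setminus A^{1*})\le\sqrt\tau$. Require $c\le\theta_1^2/64$, so that $\sqrt\tau\le\theta_1/8$. Then $P(A^{1*})\ge\theta_1/2$ and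
$$t\le p_1\text{ for some }p_1\in A^{1*}\quad\Longrightarrow\quad P\{p\in A:p\le t\}\le\theta_1/8 .\tag{12.2}$$

## 13. Slots in which the density is large

Put
$$\kappa_0=2^{-n-5}\theta_1\eta_1,\quad\eta_2=2^{-d-5}\theta_1,\quad\eta'=2^{-d-4}\eta_1\eta_2,\quad\theta'=\eta_2/4,$$
$$c'=\min_{d'<d}c(n,d',\varepsilon/8,\theta',\eta'),\qquad\tau'=c'Y^{-\varepsilon/8}.$$

**Step 1: discard slots with many irregular or non-fine points.** By (6.1), $m_{\mathcal U}(\kappa_0\text{-irregular})\le2^n\kappa_0E_U=2^{-5}\theta_1\eta_1E_U$, so the $R$-slots with $P_z(\kappa_0\text{-irregular})>\theta_1/8$ have total $m\le\eta_1E_U/4$.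

For $\emptyset\ne S\subsetneq R$ call $(\omega,p)\in\mathcal U$ *$S$-fine* if the $S$-slot $(\omega,p_{S^c})$ satisfies $(C_{\theta',\tau'})$. By $\mathfrak S(|S|)$ the incidences that are not $S$-fine have mass at most $\eta'E_U$. So the $R$-slots with $P_z(\text{non-}S\text{-fine})>\eta_2/4$ for some $S$ have total $m\le2^d\frac{4\eta'}{\eta_2}E_U=\eta_1E_U/4$.

Let $\mathfrak B_0$ be the set of remaining slots of $\mathfrak B$; $m(\mathfrak B_0)\ge\frac12\eta_1E_U$.

**Step 2: $D^\pm$ are rarely small.** Let $z\in\mathfrak B_0$, and for $\emptyset\ne S\subsetneq R$ let $D_S^\pm$ be as in Lemma 2 for $P=P_z$, $p=(p_S,p_{R\setminus S})$, $A=A_z$. We claim $P\{p\in A:D_S^-(p)<\tau'\}\le\eta_2$. Otherwise let $A_1$ be this set. Within the slot $z$, $S$-fineness depends only on $b'=p_{R\setminus S}$. The non-fine part has mass at most $\eta_2/4$, so the fine part of $A_1$ has mass more than $\frac34\eta_2$, and some fine $b'$ has $P_{b'}((A_1)_{b'})\ge\frac34\eta_2\ge\theta'$, where $P_{b'}=P(\cdot\,|\,p_{R\setminus S}=b')$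 is the law of the corresponding $S$-slot. The slot condition gives
$$\tau'\le P_{b'}\otimes P_{b'}\{(a',a)\in(A_1)_{b'}^2:a'\le a\}\le\sum_{a\in(A_1)_{b'}}P_{b'}(a)D_S^-(a,b')<\tau',$$
a contradiction. In the same way, conditioning on $p_S$ and using $(R\setminus S)$-fineness, $P\{p\in A:D_S^+(p)<\tau'\}\le\eta_2$.

**Step 3: the gain $\Gamma$.** Apply Lemma 2 with $\eta=\eta_2$ for every $S$. Outside a subset of $A$ of mass at most $3\cdot2^d\eta_2=\frac3{32}\theta_1\le\theta_1/8$,
$$\rho_S(p)\ge\frac{\eta_2\tau'^2}{\chi_A}\ge\Gamma:=\frac{\eta_2c'^2}cY^{3\varepsilon/4}\qquad\text{for all }\emptyset\ne S\subsetneq R,\tag{13.1}$$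
because $\chi_A<cY^{-\varepsilon}$ and $\tau'^2=c'^2Y^{-\varepsilon/4}$. Require $c\le\eta_2c'^2$, so that $\Gamma\ge1$.

**Step 4: usable points.** For $2\le i\le K$ let $A_+^i$ be the set of $p\in A^i$ for which $(\omega,p)$ is $\kappa_0$-regular in $\mathcal U$ and (13.1) holds. Then $P(A^i_+)\ge\theta_1-\frac{\theta_1}8-\frac{\theta_1}8=\frac34\theta_1$, and by (12.2)
$$P\{p\in A^i_+:p\not\le t\}\ge\theta_1/2\qquad\text{if }t\le p_1\text{ for some }p_1\in A^{1*}.\tag{13.2}$$

## 14. Generations of meets: balancing and growth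

**Definition (generation).** A family $\mathcal J$ is *over* $\mathcal S\subset\mathfrak B_0$ if $(\omega,t_{R^c})\in\mathcal S$ for all $(\omega,t)\in\mathcal J$; $\mathcal J|\mathcal S'$ is the subfamily of incidences with slot in $\mathcal S'$. A family $\mathcal J$ over $\mathfrak B_0$ is *of generation $i$*, $1\le i\le K$, if for all $(\omega,t)\in\mathcal J$, with $z=(\omega,t_{R^c})$: $t\le p_1$ for some $p_1\in A_z^{1*}$, and (if $i<K$) $t_j\supsetneq p_j$ for all $p\in A_z^{i+1}$.

*Example.* $\mathcal J_1^0=\{(\omega,p):z=(\omega,p_{R^c})\in\mathfrak B_0,\ p\in A_z^{1*}\}$ is of generation $1$: take $p_1=p$, and use (12.1).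

The vertices $t$ of later generations need not lie in $U$. The first condition keeps most of $A$ from lying below $t$, and the second keeps the next layer finer than $t$ in coordinate $j$.

**Lemma 4 (balancing).** Let $\mathcal J$ be over $\mathcal S_0$, $m(\mathcal S_0)>0$, and $e(\mathcal J|\mathcal S)\ge e_*>0$ for every $\mathcal S\subset\mathcal S_0$ with $m(\mathcal S)\ge\frac12m(\mathcal S_0)$. Put $\Lambda=16(1+\log_2(E/e_*))^2$. Then there are $\mathcal S\subset\mathcal S_0$ and $h'\ge e_*/(4m(\mathcal S_0))$ such that $\mathcal J'=\mathcal J|\mathcal S$ satisfies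
$$v_{\mathcal J'}(z)\ge h'v(z)\ \text{ on }\mathcal S,\qquad e(\mathcal J')\le4\Lambda h'm(\mathcal S),\qquad m(\mathcal S)\ge\frac{m(\mathcal S_0)}{4\Lambda} .$$

Note that $e_*\le e(\mathcal J)\le E$, so the logarithm is nonnegative. Also $\sum_{z\in\mathcal S}\mu(\omega)v_{\mathcal J|\mathcal S}(z)=e(\mathcal J|\mathcal S)$.

**Step 1: remove slots that are too heavy.** Let $a_l=8(l+1)^2$, so $\sum_{l\ge0}a_l^{-1}=\frac{\pi^2}{48}<\frac14$. Given $\mathcal S_l$, let $e_l=e(\mathcal J|\mathcal S_l)$,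
$$H_l=\Bigl\{z\in\mathcal S_l:v_{\mathcal J|\mathcal S_l}(z)>a_l\frac{e_l}{m(\mathcal S_l)}v(z)\Bigr\},\qquad\mathcal S_{l+1}=\mathcal S_l\setminus H_l .$$
By Chebyshev $m(H_l)\le m(\mathcal S_l)/a_l\le m(\mathcal S_0)/a_l$. So always $m(\mathcal S_l)\ge\frac34m(\mathcal S_0)\ge\frac12m(\mathcal S_0)$, and $e_l\ge e_*$. Stop at the first $l$ with $e_{l+1}\ge\frac12e_l$. Up to then the energies have at least halved at each step, so $e_*\le e_l\le2^{-l}E$ and $l\le\log_2(E/e_*)$; in particular the process stops. Put $\mathcal S^*=\mathcal S_{l+1}$ and $e^*=e_{l+1}\ge e_*$. On $\mathcal S^*$, since $v_{\mathcal J|\mathcal S}$ is monotone in $\mathcal S$, $e_l\le2e^*$ and $m(\mathcal S_l)\ge m(\mathcal S^*)$,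
$$v_{\mathcal J|\mathcal S^*}\le a_l\frac{e_l}{m(\mathcal S_l)}v\le2a_l\frac{e^*}{m(\mathcal S^*)}v\le\Lambda\frac{e^*}{m(\mathcal S^*)}v .\tag{14.1}$$

**Step 2: remove slots that are too light.** Let $h'=e^*/(4m(\mathcal S^*))$; clearly $h'\ge e_*/(4m(\mathcal S_0))$. Successively delete slots $z=(\omega,b)$ whose current value $v_{\mathcal J|\cdot}(z)$ is less than $h'v(z)$. A deletion lowers the current $f_{\mathcal J|\cdot}(p)$ by $\mu(\omega)$ at the points $p$ of the slot, so by $x^2-(x-\mu(\omega))^2\le2\mu(\omega)x$ it lowers the energy by at most $2\mu(\omega)v_{\mathcal J|\cdot}(z)<2h'\mu(\omega)v(z)$. In total the loss is at most $2h'm(\mathcal S^*)=\frac12e^*$. The remaining set $\mathcal S$ satisfies $v_{\mathcal J'}\ge h'v$, and by (14.1)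
$$\tfrac12e^*\le e(\mathcal J')=\sum_{z\in\mathcal S}\mu(\omega)v_{\mathcal J'}(z)\le\Lambda\frac{e^*}{m(\mathcal S^*)}m(\mathcal S)=4\Lambda h'm(\mathcal S).$$
The outer inequality gives $m(\mathcal S)\ge m(\mathcal S^*)/(2\Lambda)\ge m(\mathcal S_0)/(4\Lambda)$. $\square$

**Lemma 5 (growth).** Let $1\le i<K$, and let $\mathcal J$ be of generation $i$ over $\mathcal S_1$, with $m(\mathcal S_1)>0$, $v_{\mathcal J}(z)\ge h\,v(z)$ on $\mathcal S_1$, $h>0$, and $e(\mathcal J)\le\Lambda h\,m(\mathcal S_1)$, $\Lambda\ge1$. There is a family $\mathcal J^+$ of generation $i+1$ over $\mathcal S_1$ such that for every $\mathcal S\subset\mathcal S_1$ with $m(\mathcal S)\ge\frac12m(\mathcal S_1)$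
$$e(\mathcal J^+|\mathcal S)\ge c_3\Lambda^{-1}\,\Gamma\,h\,\frac{m(\mathcal S_1)^2}{E_U},$$
where $c_3>0$ is a constant.

**Step 1: good points of $\mathcal J$.** We find many $t$ that are regular and have $\rho$ bounded below. Let $\kappa_1=2^{-n-4}/\Lambda$ and let $\iota(z)$ be the $P_z^{\mathcal J}$-probability of $\kappa_1$-irregular points. By (6.1),
$$h\sum_{z\in\mathcal S_1}\mu(\omega)v(z)\iota(z)\le\sum_{z\in\mathcal S_1}\mu(\omega)v_{\mathcal J}(z)\iota(z)\le2^n\kappa_1\Lambda h\,m(\mathcal S_1)=\tfrac1{16}h\,m(\mathcal S_1).$$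
So $\mathcal S_1'=\{z\in\mathcal S_1:\iota(z)\le\frac14\}$ has $m(\mathcal S_1\setminus\mathcal S_1')\le\frac14m(\mathcal S_1)$. For any law and any $S$,
$$P\{\rho_S<2^{-d-2}\}\le2^{-d-2}\sum P(p_S)P(p_{R\setminus S})\le2^{-d-2}.$$
Hence for $z\in\mathcal S_1'$ the set of *good* $t$, meaning $\kappa_1$-regular in $\mathcal J$ with $\rho_S^{\mathcal J}(t)\ge2^{-d-2}$ for all $S$, has $P_z^{\mathcal J}$-probability at least $1-\frac14-2^d2^{-d-2}=\frac12$.

**Step 2: the next generation.** Let $z=(\omega,b)\in\mathcal S_1'$, let $t$ be good in $z$, and let $p\in A_+^{i+1}$ (for this $z$) with $p\not\le t$. Put $S=\{l\in R:t_l\subseteq p_l\}$. Since $\mathcal J$ is of generation $i$, $p_j\subsetneq t_j$, so $j\notin S$ and $S\ne R$. If $S=\emptyset$, then, all coordinates being comparable above $\omega$, $p_l\subsetneq t_l$ for all $l\in R$ and $p\le t$, which is excluded. So $\emptyset\ne S\subsetneq R$ and $(p,t)\in\mathrm{Pat}_{R,S}$. Let $\mathcal Q_S$ be the set of these triples $(\omega,p,t)$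 with the given $S$, and $\mathcal J^+=\bigcup_S\mathcal Q_S^\wedge$. Meets stay in the slot $z$, so $\mathcal J^+$ is over $\mathcal S_1$. It is of generation $i+1$: $p\wedge t\le t\le p_1$ with $p_1\in A_z^{1*}$; and $(p\wedge t)_j=p_j$ with $p\in A^{i+1}_z$, which is strictly coarser than the $j$-th coordinate of any point of $A_z^{i+2}$ if $i+1<K$.

**Step 3: energy of the next generation.** Let $m(\mathcal S)\ge\frac12m(\mathcal S_1)$ and $\mathcal S'=\mathcal S\cap\mathcal S_1'$, so $m(\mathcal S')\ge\frac14m(\mathcal S_1)$. By (7.1) for $\mathcal U$ and for $\mathcal J$, (13.1), Step 1 and (13.2) (applicable because $t\le p_1\in A_z^{1*}$),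
$$\sum_S\ \sum_{(\omega,p,t)\in\mathcal Q_S,\ z\in\mathcal S'}\mu(\omega)\gamma^{\mathcal U}_{R,S}(\omega,p)\gamma^{\mathcal J}_{R,S}(\omega,t)\ge\sum_{z\in\mathcal S'}\mu(\omega)(v\,v_{\mathcal J})^{1/2}\cdot\tfrac12\cdot\tfrac{\theta_1}2\,\Gamma^{1/2}\,2^{-\frac{d+2}2}.$$
As $v_{\mathcal J}\ge hv$ on $\mathcal S'$, the right side is at least $\frac{\theta_1}{16}2^{-\frac{d+2}2}(h\Gamma)^{1/2}m(\mathcal S_1)$, and some $S$ contributes at least the fraction $2^{-d}$ of it. Apply Lemma 1 to the triples of this $\mathcal Q_S$ with $z\in\mathcal S'$, with $\mathcal K=\mathcal U$ and $\kappa=\kappa_0$, and $\mathcal J$ with $\kappa'=\kappa_1$. The joins lie in $U$, the meets form a subfamily of $\mathcal J^+|\mathcal S$, and $e$ is monotone. Hence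
$$\frac{\theta_1^2}{256}\,2^{-d-2}\,2^{-2d}\,h\,\Gamma\,m(\mathcal S_1)^2\le(\kappa_0\kappa_1)^{-1}\,e(\mathcal J^+|\mathcal S)\,E_U .$$
Since $\kappa_1=2^{-n-4}/\Lambda$, this is the claim with $c_3=2^{-n-3d-14}\kappa_0\theta_1^2$. $\square$

## 15. After $k$ generations the meets carry too much energy

**Step 1: the first generation.** Let $\mathcal S\subset\mathfrak B_0$ with $m(\mathcal S)\ge\frac12m(\mathfrak B_0)\ge\frac14\eta_1E_U$. Since $P_z(A_z^{1*})\ge\theta_1/2$, Cauchy–Schwarz gives
$$\tfrac{\theta_1}2m(\mathcal S)\le\sum_{z\in\mathcal S}\mu(\omega)\sum_{p\in A_z^{1*}}g(p)=\sum_{p\in U}w\,f\,f_{\mathcal J_1^0|\mathcal S}\le E_U^{1/2}\,e(\mathcal J_1^0|\mathcal S)^{1/2},$$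
so $e(\mathcal J_1^0|\mathcal S)\ge c_4E_U$ with $c_4=\theta_1^2\eta_1^2/64$. Lemma 4, with $\mathcal S_0=\mathfrak B_0$ and $e_*=c_4E_U$, gives $\mathcal J_1,\mathcal S_1,h_1$ with $\Lambda=\Lambda_1$.

**Step 2: the recursion.** Given $\mathcal J_i$ of generation $i<K$ over $\mathcal S_i$ with $v_{\mathcal J_i}\ge h_iv$ on $\mathcal S_i$ and $e(\mathcal J_i)\le4\Lambda_ih_im(\mathcal S_i)$, apply Lemma 5 with $4\Lambda_i$ in place of $\Lambda$. This gives $\mathcal J_i^+$. Then apply Lemma 4 to $\mathcal J_i^+$ over $\mathcal S_i$ with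
$$e_*=e_*^{(i)}=\tfrac{c_3}4\Lambda_i^{-1}\,\Gamma\,h_i\,\frac{m(\mathcal S_i)^2}{E_U} .$$
We obtain $\mathcal J_{i+1}=\mathcal J_i^+|\mathcal S_{i+1}$ of generation $i+1$ over $\mathcal S_{i+1}\subset\mathcal S_i$, with the value $\Lambda_{i+1}$ of $\Lambda$, and
$$h_{i+1}\ge\tfrac{c_3}{16}\Lambda_i^{-1}\,\Gamma\,h_i\,\frac{m(\mathcal S_i)}{E_U},\qquad m(\mathcal S_{i+1})\ge\frac{m(\mathcal S_i)}{4\Lambda_{i+1}} .$$

**Step 3: only logarithms are lost.** Put $\mathscr L=1+\log_2Y\ge1$. We claim that for a constant $B$ and all $i\le K$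
$$\Lambda_i\le B\mathscr L^2,\qquad m(\mathcal S_i)\ge B^{-1}\mathscr L^{-B}E_U,\qquad h_i\ge B^{-1}\mathscr L^{-B}\,\Gamma^{i-1} .$$
It suffices to prove this by induction with a constant $B_i$ for each of the finitely many $i$. For $i=1$: $\Lambda_1=16(\mathscr L+\log_2(1/c_4))^2\le16(1+\log_2(1/c_4))^2\mathscr L^2$, $m(\mathcal S_1)\ge m(\mathfrak B_0)/(4\Lambda_1)\ge\eta_1E_U/(8\Lambda_1)$, and $h_1\ge c_4E_U/(4m(\mathfrak B_0))\ge c_4/4$. For $i\to i+1$: since $\Gamma\ge1$, the induction hypothesis gives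
$$e_*^{(i)}\ge\tfrac{c_3}4B_i^{-1}\mathscr L^{-2}\cdot B_i^{-1}\mathscr L^{-B_i}\cdot B_i^{-2}\mathscr L^{-2B_i}E_U .$$
So $E/e_*^{(i)}$ is at most a constant times $Y$ times a constant power of $\mathscr L$. As $\log_2\mathscr L\le\mathscr L$, $\log_2(E/e_*^{(i)})$ is at most a constant times $\mathscr L$, and $\Lambda_{i+1}\le\mathrm{const}\cdot\mathscr L^2$. The bounds for $m(\mathcal S_{i+1})$ and $h_{i+1}$ follow from the recursion. None of these constants involves $c$.

**Step 4: contradiction.** For $i=K=k+1$,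
$$YE_U=E\ge e(\mathcal J_K)=\sum_{z\in\mathcal S_K}\mu(\omega)v_{\mathcal J_K}(z)\ge h_Km(\mathcal S_K)\ge B^{-2}\mathscr L^{-2B}\,\Gamma^k\,E_U .$$
Hence $\Gamma^k\le B^2\mathscr L^{2B}Y\le B'Y^2$ with a constant $B'$, and since $k\ge4/\varepsilon$ and $Y\ge1$, $\Gamma\le C_5Y^{2/k}\le C_5Y^{\varepsilon/2}$ with a constant $C_5$. But
$$\Gamma=\frac{\eta_2c'^2}cY^{3\varepsilon/4}\ge\frac{\eta_2c'^2}cY^{\varepsilon/2}.$$
Choose
$$0<c<\min\Bigl\{\alpha^{2d}\theta^2,\ \frac{\theta_1^2}{64},\ \eta_2c'^2,\ \frac{\eta_2c'^2}{2C_5}\Bigr\}.$$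
All requirements made on $c$ hold, and $\Gamma\ge2C_5Y^{\varepsilon/2}$, a contradiction. So $m(\mathfrak B)\le\eta E_U$ for the original set $\mathfrak B$ of bad slots. This proves $\mathfrak S(d)$, and by induction $\mathfrak S(n)$. By Section 11, inequality (2.2) holds for every $\varepsilon\in(0,1]$. $\blacksquare$

## 16. The admissible exponents

It remains to assemble the classification in Theorem 2. For $0\le\beta<1$, (2.3) is (2.2) with $\varepsilon=1-\beta\in(0,1]$. For $n=1$ and $\beta=1$, (2.3) holds with $C=1$ by the chain argument of Section 3. The failures for $\beta<0$ and $\beta>1$ (all $n$) and for $\beta=1$ (with $n\ge2$, even with a factor $o(\log^{n-1}(\mathcal E[\mu]/\delta|\mu|))$) were computed in Section 3. So (2.3) holds with a uniform constant exactly for $0\le\beta<1$ when $n\ge2$, and exactly for $0\le\beta\le1$ when $n=1$. $\blacksquare$
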